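# Linear norm preserving extension of bounded holomorphic functions from a connected analytic set

## 1. Two crossing disks

Let $\mathbb D$ be the open unit disk, and in the bidisk $\mathbb D^2$ take the two crossing disks
$$V=\{(z,w)\in\mathbb D^2: zw=0\}.$$
Call a function $f$ on $V$ holomorphic if near each point of $V$ it is the restriction of a holomorphic function of two variables. Then $a(z)=f(z,0)$ and $b(w)=f(0,w)$ are holomorphic on $\mathbb D$ and $a(0)=b(0)$. Conversely, if $a,b$ are holomorphic on $\mathbb D$ and $a(0)=b(0)=c$, the function
$$(Ef)(z,w)=a(z)+b(w)-c$$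
is holomorphic on $\mathbb D^2$ and restricts to $a$ on one disk and to $b$ on the other. So holomorphic functions on $V$ are exactly the pairs $(a,b)$ with $a(0)=b(0)$, and $E$ is a linear extension operator.

Suppose now that $|f|\le 1$ on $V$. Can we extend $f$ without increasing the supremum?

On the whole bidisk, no. Take $f=z+w$, which has modulus less than $1$ on $V$, because one of the coordinates vanishes there. Suppose $F$ is holomorphic on $\mathbb D^2$ with $|F|\le 1$ and $F|_V=f$. Then $F(z,0)=z$ and $F(0,w)=w$, so both first partial derivatives of $F$ at the origin are $1$. The function $g(\zeta)=F(\zeta,\zeta)$ maps $\mathbb D$ to $\overline{\mathbb D}$, with $g(0)=0$ and $g'(0)=2$. This contradicts the Schwarz lemma. So we must shrink the bidisk to a smaller domain $G\supseteq V$.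

A sensible first attempt uses a retraction. If $r:G\to V$ is holomorphic and $r|_V=\mathrm{id}$, then $f\mapsto f\circ r$ is linear, extends, and preserves the norm. For the single disk $\mathbb D\times\{0\}$ the map $r(z,w)=(z,0)$ does this on all of $\mathbb D^2$. For the crossing disks it fails at the crossing point: if $G$ is a connected neighborhood of $V$ and $r=(r_1,r_2):G\to V$ is holomorphic, then $r_1r_2\equiv 0$ on $G$, so $r_1\equiv0$ or $r_2\equiv 0$ by the identity theorem; but $r_1(z,0)=z$ and $r_2(0,w)=w$ are both required. No retraction exists, however small $G$ is.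

The operator $E$ above nevertheless works on a smaller domain. We need an estimate for numbers, which will be used again in the general proof.

**Lemma 1 (Schwarz–Pick estimate).** Let $c,f\in\mathbb C$ with $|c|<1$ and $|f|\le r<1$, and let $h=\dfrac{c+f}{1+\bar cf}$. Then
$$|h-c|\le(1-|c|)\,\frac{2r}{1-r},\tag{1}$$
$$1-|h|\ge\tfrac12(1-|c|)(1-r).\tag{2}$$

**Proof.** We compute
$$h-c=\frac{c+f-c-|c|^2f}{1+\bar cf}=\frac{f(1-|c|^2)}{1+\bar cf}.$$
Since $|1+\bar cf|\ge1-|c|r\ge 1-r$ and $1-|c|^2\le2(1-|c|)$, this gives (1). Next,
$$1-|h|^2=\frac{(1-|c|^2)(1-|f|^2)}{|1+\bar cf|^2}\ge\frac{(1-|c|^2)(1-|f|^2)}{(1+|c||f|)^2}=1-\Big(\frac{|c|+|f|}{1+|c||f|}\Big)^2,$$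
so $|h|\le\frac{|c|+|f|}{1+|c||f|}$. The function $t\mapsto\frac{|c|+t}{1+|c|t}$ has derivative $\frac{1-|c|^2}{(1+|c|t)^2}>0$, so $|h|\le\frac{|c|+r}{1+|c|r}$ and
$$1-|h|\ge\frac{1+|c|r-|c|-r}{1+|c|r}=\frac{(1-|c|)(1-r)}{1+|c|r}\ge\tfrac12(1-|c|)(1-r).\qquad\square$$

Back to $V$. Let $|f|\le1$ on $V$ with $f(0,0)=c$. If $|c|=1$, then $a$ and $b$ are constant by the maximum principle and $Ef=c$. If $|c|<1$, then $\frac{a-c}{1-\bar ca}$ maps $\mathbb D$ to $\overline{\mathbb D}$ and vanishes at $0$, so it is at most $|z|$ in modulus by the Schwarz lemma. Lemma 1 with $r=|z|$ applies to $h=a(z)$, and with $r=|w|$ to $h=b(w)$. Thus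
$$|a(z)+b(w)-c|\le|a(z)|+|b(w)-c|\le1-\tfrac12(1-|c|)(1-|z|)+(1-|c|)\frac{2|w|}{1-|w|}.$$
The factor $1-|c|$ appears in both correction terms, so the right side is at most $1$ as soon as $4|w|\le(1-|z|)(1-|w|)$, a condition in which $f$ no longer occurs. Exchanging the roles of $z$ and $w$, we see that $|Ef|\le1$ on
$$G_0=\{4|w|<(1-|z|)(1-|w|)\}\cup\{4|z|<(1-|z|)(1-|w|)\}\subseteq\mathbb D^2 .$$
This set is open, contains $V$, and is connected, since $(z,w)\in G_0$ implies $(tz,tw)\in G_0$ for $0\le t\le1$. So on $G_0$ the map $E$ is a linear extension operator that preserves the supremum norm of every bounded holomorphic function on $V$.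

The example used a formula for $E$ that came from the shape of $V$. Is there such an operator, on some good domain $G\supseteq V$, for every connected analytic set? That is the subject of this talk.

## 2. Analytic sets, extension properties, and the theorems

A domain means a connected open set in $\mathbb C^n$. We use the textbook fact that the following are equivalent for a domain: being a domain of holomorphy, and having a continuous plurisubharmonic exhaustion function, that is, a continuous plurisubharmonic $u$ with all sets $\{u\le C\}$ compact. Such domains are called pseudoconvex. Throughout, $\Omega\subseteq\mathbb C^n$ is pseudoconvex.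

**Definition.** An analytic set in $\Omega$ is a relatively closed set $V\subseteq\Omega$ such that each $\lambda\in V$ has an open neighborhood $U\subseteq\mathbb C^n$ and holomorphic $f_1,\dots,f_m$ on $U$ with $V\cap U=\{\mu\in U:f_i(\mu)=0,\ i=1,\dots,m\}$. A function $f:V\to\mathbb C$ is holomorphic on $V$ if each $\lambda\in V$ has an open neighborhood $U\subseteq\mathbb C^n$ and a holomorphic $F$ on $U$ with $F=f$ on $V\cap U$.

We write $\mathcal O(V)$ for the holomorphic functions on $V$ with the topology of locally uniform convergence, and $H^\infty(V)$ for the bounded ones, with $\|f\|_V=\sup_V|f|$; similarly $H^\infty(G)$ and $\|\cdot\|_G$ for a domain $G$.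

Being holomorphic on $V$ is more than being continuous on $V$ and holomorphic at the smooth points. On the cusp $\{z^2=w^3\}$ in $\mathbb C^2$, parametrized by $(z,w)=(t^3,t^2)$, the function $f=z/w$, $f(0,0)=0$, equals $t$; it is continuous, and holomorphic away from the origin. If it were the restriction of a holomorphic $F$ near the origin, then $F(t^3,t^2)=t$; but a power series in $t^3$ and $t^2$ has no term in $t$. So $f\notin\mathcal O(V)$.

**Definition.** Let $G$ be a domain containing $V$. The pair $(G,V)$ has the norm preserving extension property if every $f\in H^\infty(V)$ has an extension $F\in H^\infty(G)$ with $F|_V=f$ and $\|F\|_G=\|f\|_V$. It has the linear norm preserving extension property if there is a linear $E:H^\infty(V)\to H^\infty(G)$ with $(Ef)|_V=f$ and $\|Ef\|_G=\|f\|_V$ for every $f\in H^\infty(V)$.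

In Section 1, $(G_0,V)$ has the linear property and $(\mathbb D^2,V)$ does not even have the first. If $V$ consists of two points $p,q$, no domain $G$ works: the function with $f(p)=1$, $f(q)=0$ would extend to $F$ on $G$ attaining its maximum modulus $1$ at $p$, so $F$ would be constant. This is why $V$ is assumed connected.

The paper of Jim Agler, Lukasz Kosinski and John McCarthy, "Norm Preserving Extensions of Holomorphic Functions Defined on Varieties in ${\mathbb C}^n$", arXiv:2204.08517 (2022), contains the theorem that for every connected analytic set $V$ in a pseudoconvex domain $\Omega$ there is a pseudoconvex domain $G$ with $V\subseteq G\subseteq\Omega$ such that $(G,V)$ has the norm preserving extension property. It is the source of the question whether the same holds for the linear property. The answer is yes.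

**Theorem A.** Let $V$ be a nonempty connected analytic set in a pseudoconvex domain $\Omega\subseteq\mathbb C^n$, and let $D_0\subseteq\Omega$ be any open set containing $V$. There are a pseudoconvex domain $G$ with $V\subseteq G\subseteq D_0$ and a linear map $E:H^\infty(V)\to H^\infty(G)$ with $E1=1$, $(Ef)|_V=f$ and $\|Ef\|_G=\|f\|_V$ for all $f\in H^\infty(V)$.

The choice $D_0=\Omega$ answers the question. The second theorem collects complements.

**Theorem B.**

1. $G,E$ in Theorem A can be chosen so that:
 (a) for all $h=(h_1,\dots,h_k)\in H^\infty(V)^k$, the map $Eh=(Eh_1,\dots,Eh_k)$ sends $G$ into the closed convex hull of $h(V)$; if $h(V)\subseteq Q$ with $Q\subseteq\mathbb C^k$ open and convex, then $Eh(G)\subseteq Q$;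
 (b) if $h_j\to h$ pointwise on $V$ and $\sup_j\|h_j\|_V<\infty$ ($h_j,h\in H^\infty(V)$), then $Eh_j\to Eh$ locally uniformly on $G$;
 (c) for every dual Banach space $Z=P^*$ and every bounded $h:V\to Z$ with $\langle h,p\rangle$ holomorphic on $V$ for all $p\in P$, the formula $\langle\widetilde Eh(\lambda),p\rangle=(E\langle h,p\rangle)(\lambda)$ defines $\widetilde Eh:G\to Z$, weak-* holomorphic, extending $h$, linear in $h$, with $\sup_G\|\widetilde Eh\|=\sup_V\|h\|$.
2. For a nonempty analytic set $V$ in $\Omega$ the following are equivalent: (i) $V$ is connected; (ii) there is a domain $G$, $V\subseteq G\subseteq\Omega$, with the norm preserving extension property; (iii) there is a pseudoconvex domain $G$, $V\subseteq G\subseteq\Omega$, with the linear norm preserving extension property.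
3. For every nonempty analytic set $V$ in $\Omega$ there is an open set $G$, $V\subseteq G\subseteq\Omega$, that is a disjoint union of pseudoconvex domains, together with a linear $E:H^\infty(V)\to H^\infty(G)$ with $(Ef)|_V=f$ and $\|Ef\|_G=\|f\|_V$.

In 1(c), a map $\Phi:G\to P^*$ is weak-* holomorphic if $\langle\Phi,p\rangle$ is holomorphic for every $p\in P$. For example, if $P=\ell^1$ and $Z=\ell^\infty$, a bounded sequence $h=(h_1,h_2,\dots)$ in $H^\infty(V)$ qualifies: $\sum p_jh_j$ converges uniformly for $p\in\ell^1$, and by Lemma 2 below its sum lies in $\mathcal O(V)$. Testing with the unit vectors shows $\widetilde Eh=(Eh_1,Eh_2,\dots)$.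

## 3. Displacement against slack

Without a formula for $E$, linearity should come from a Hilbert space: if functions on $V$ have extensions in a Hilbert space $H$ of holomorphic functions on $\Omega$ with continuous point evaluations, the extension of minimal norm is obtained by an orthogonal projection and is linear in the data. Suppose this gives extensions $Th$ of all $h$ with $\|h\|_V\le1$, with $\|Th\|_H\le C$. The unit ball of $H$ will be equicontinuous, so for $\lambda$ near $\lambda'\in V$,
$$|Th(\lambda)|\le|h(\lambda')|+|Th(\lambda)-Th(\lambda')|\le|h(\lambda')|+C\varepsilon(\lambda),\qquad\varepsilon(\lambda)\to0\text{ as }\lambda\to\lambda'.$$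
This is at most $1$ only when the displacement $C\varepsilon(\lambda)$ is at most the slack $1-|h(\lambda')|$. As $h$ varies, the slack can be arbitrarily small (take $h$ a constant close to $1$), and the neighborhood on which the argument works shrinks with it. Equicontinuity alone yields $|Th|\le1+\varepsilon$ near $V$, never $|Th|\le1$ on a neighborhood common to all $h$.

The constants cause this trouble, and in fact any operator $E$ of the desired kind must fix them: $E1$ has norm $1$ on the domain $G$ and equals $1$ on $V$, so $E1\equiv1$ by the maximum principle. So we split constants off. Fix $\lambda_0\in V$, put $c=h(\lambda_0)$, and set $Eh=c+E_0(h-c)$, where $E_0$ is the minimal norm extension on functions vanishing at $\lambda_0$. The calculation for the crossing disks shows what to hope for. If $|h|\le1$ and $|c|$ is close to $1$, then $h-c$ is of size $1-|c|$, so the displacement should also be of size $1-|c|$; and by (2) the slack is at least a constant times $1-|c|$. Both sides of the comparison scale with $1-|c|$, and the neighborhood can be chosen independently of $h$.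

To carry this out on a general $V$ we need a substitute for $|z|$ in Lemma 1 (Step 1 in Section 7, resting on the maximum principle on $V$), a Hilbert space in which all functions of the relevant size have extensions of norm at most $1$ (Lemma 4), and a pseudoconvex domain inside a given neighborhood of $V$ (Lemma 5).

## 4. Local structure of $V$, limits, and the maximum principle

We recall three textbook theorems.

**Fact 1 (consequence of Cartan's Theorem B for the coherent ideal sheaf of $V$).** The restriction $\pi:\mathcal O(\Omega)\to\mathcal O(V)$ is surjective. Moreover, for each $p\in\Omega\setminus V$ there is $f\in\mathcal O(\Omega)$ with $f|_V=0$ and $f(p)=1$.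

The second sentence follows from the first applied to the analytic set $V\cup\{p\}$ and the holomorphic function on it that is $0$ on $V$ and $1$ at $p$.

**Fact 2 (local parametrization; e.g. Gunning–Rossi, *Analytic Functions of Several Complex Variables*, Ch. III).** The germ of $V$ at $a\in V$ is an irredundant finite union of irreducible germs $V_i$. After a linear change of coordinates depending on $i$, $V_i$ has representatives in arbitrarily small polydiscs $U''\times U'''$ centered at $a$ such that the projection $p:V_i\to U''$ is a proper $d$-sheeted branched cover, unbranched off $\{\delta=0\}$ with $\delta\in\mathcal O(U'')$, $\delta\not\equiv0$. Further, $p^{-1}(p(a))=\{a\}$, some linear form $y$ separates the sheets over $\{\delta\ne0\}$, and the part $V_i^0$ of $V_i$ over $\{\delta\ne0\}$ is a connected manifold, dense in $V_i$. If $\dim V_i\in\{0,n\}$ this is trivial, with $d=1$.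

Thus over $x$ with $\delta(x)\ne0$ there are exactly $d$ points $\xi_1,\dots,\xi_d$ of $V_i$; they depend holomorphically on $x$ locally, up to numbering, and the numbers $y(\xi_s)$ are distinct. For the cusp $\{z^2=w^3\}$ at $0$ one projects to $w$: here $d=2$, $\delta=w$, and $y=z$. The crossing disks at $0$ have two germs, each with $d=1$.

Each $V_i$ is connected, being the closure of the connected set $V_i^0$, and contains $a$. So $\bigcup_iV_i$ is connected, and it contains a neighborhood of $a$ in $V$. Hence the connected components of any analytic set are open in it.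

**Fact 3 (closure of ideals; Hörmander, *An Introduction to Complex Analysis in Several Variables*, Thm 6.3.5).** Let $\mathfrak a$ be an ideal in the ring $\mathcal O_a$ of germs of holomorphic functions at $a$. If $F_j\to F$ uniformly on a fixed neighborhood of $a$, the $F_j$ being holomorphic there, and each germ of $F_j$ at $a$ lies in $\mathfrak a$, then the germ of $F$ lies in $\mathfrak a$.

The next lemma says that limits of holomorphic functions on $V$ are holomorphic on $V$. It needs proof because the local extensions of the members of the sequence live on neighborhoods that may shrink, without any bounds.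

**Lemma 2.** $\mathcal O(V)$ is closed in $C(V)$ under locally uniform convergence; hence it is a Fréchet space.

**Proof.** Let $g_j\in\mathcal O(V)$, $g_j\to g$ locally uniformly, and $a\in V$. Then $g$ is continuous. We must find a holomorphic function near $a$ that restricts to $g$.

**Step 1: multiplied by a suitable function, $f$ extends with bounds.** Consider one germ $V_i$, represented in a small polydisc as in Fact 2. For $f$ bounded and holomorphic on $V_i$ put, for $\delta(x)\ne0$,
$$P_{i,f}(x,T)=\sum_sf(\xi_s)\prod_{t\ne s}(T-y(\xi_t)),\qquad q_i(x,T)=\prod_s(T-y(\xi_s)).$$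
These are polynomials in $T$ whose coefficients are symmetric in the points $\xi_s$. So the coefficients are well defined and holomorphic off $\{\delta=0\}$; they are bounded, and by Riemann's theorem they extend holomorphically to $U''$. Setting $T=y(\xi_s)$ leaves in $P_{i,f}$ only the term $f(\xi_s)\prod_{t\ne s}(y(\xi_s)-y(\xi_t))$, which is $f(\xi_s)\,\partial_Tq_i(x,y(\xi_s))$. So with $u_i=\partial_Tq_i(x,y)$, a holomorphic function on the polydisc, we have
$$u_if=P_{i,f}(x,y)$$
on $V_i^0$, and on $V_i$ by density. Since $y$ separates the sheets, $u_i$ has no zeros on $V_i^0$. Finally, the function $P_{i,f}(x,y)$ on the polydisc is linear in $f$ and bounded by $C\sup_{V_i}|f|$, with $C$ independent of $f$.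

For the cusp, $q=T^2-w^3$ and $u=2z$. The function $f=z/w$ of Section 2, although not in $\mathcal O(V)$, is bounded near $0$ and holomorphic on the cusp off the origin, so the same formulas give $P_f(x,y)=2w^2$, and indeed $2z\cdot z/w=2w^2$ on the cusp. Multiplication by $u$ thus hides whether $f$ itself extends; that information is recovered in Step 3 by Fact 3.

**Step 2: combine the germs.** By irredundancy, the germ $V_i$ is not contained in $\bigcup_{k\ne i}V_k$, so there is a $v_i$, holomorphic near $a$, that vanishes on $V_k$ for $k\ne i$ but not identically on the germ $V_i$. (For the crossing disks $V_1=\{w=0\}$, $V_2=\{z=0\}$ one can take $v_1=z$, $v_2=w$.) Fix a neighborhood $W$ of $a$, relatively compact in $\Omega$, on which the $v_i$ are defined and on which $V$ is the union of sets representing the $V_i$, with $v_i=0$ on $V_k$ for $k\ne i$. Take the polydiscs of Step 1, each in its own coordinates, with closure in $W$, and let $W'\ni a$ be an open set contained in all of them. On $W'$ put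
$$u=\sum_iv_iu_i,\qquad G_j=\sum_iv_iP_{i,g_j}(x,y),$$
where in the $i$th term $(x,y)$ are taken in the coordinates for $V_i$. On $V_k$ only the $k$th terms survive, so $u=v_ku_k$ and $G_j=v_ku_kg_j$ there. Hence $G_j=ug_j$ on $V\cap W'$. Moreover $u\ne0$ on a dense subset of $V\cap W'$: the function $v_k$ is not identically zero on the connected manifold $V_k^0$, so its zeros are nowhere dense in $V_k^0$, which is dense in $V_k$, and $u_k$ has no zeros on $V_k^0$.

**Step 3: pass to the limit and divide.** The $g_j$ converge uniformly on each $V_i$, because $V_i$ lies in a compact subset of $V$. By linearity and the bound in Step 1, the $G_j$ converge uniformly near $a$ to a holomorphic $\widehat G$, and $\widehat G=ug$ on $V$ near $a$. Near $a$, on a neighborhood depending on $j$, $g_j$ is the restriction of a holomorphic function $\tilde g_j$, and $G_j-u\tilde g_j$ vanishes on $V$. So the germ of $G_j$ lies in the ideal $(u)+I(V)_a$ of $\mathcal O_a$, where $I(V)_a$ consists of the germs vanishing on $V$. By Fact 3 the germ of $\widehat G$ lies in this ideal as well: there is $f'$ holomorphic near $a$ with $ug=uf'$ on $V$ near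 $a$. Therefore $g=f'$ where $u\ne0$, a dense set, and by continuity on all of $V$ near $a$. So $g\in\mathcal O(V)$. Since $C(V)$ is a Fréchet space, so is its closed subspace $\mathcal O(V)$. $\square$

**Lemma 3 (maximum principle).** If $V$ is connected, $h\in\mathcal O(V)$, $|h|\le1$ and $|h(a)|=1$ for some $a\in V$, then $h$ is constant.

**Proof.** The set $\{h=h(a)\}$ is nonempty and closed in $V$, so it is enough to show it is open. Each of its points satisfies the hypothesis on $a$, so it suffices to show that $h=h(a)$ on each $V_i$ near $a$. For $\delta(x)\ne0$ let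
$$e(x)=\frac1d\sum_{s=1}^d\frac{h(\xi_s)}{h(a)}.$$
This is holomorphic off $\{\delta=0\}$ with $|e|\le1$, so it extends holomorphically to $U''$. We claim $e(p(a))=1$. Let $x_j\to p(a)$ with $\delta(x_j)\neq 0$, and let $\eta_j$ lie over $x_j$. By properness of $p$ the $\eta_j$ stay in a compact subset of $V_i$; every limit point lies over $p(a)$, hence equals $a$. So $\eta_j\to a$ and $h(\eta_j)\to h(a)$, which proves the claim. By the maximum principle on $U''$, $e\equiv1$. Numbers in the closed unit disk with average $1$ all equal $1$, so $h=h(a)$ on $V_i^0$, and on $V_i$ by density. $\square$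

## 5. One extension controlled on every compact set

A family $B\subseteq\mathcal O(V)$ is locally bounded if $\sup_{g\in B}\sup_L|g|<\infty$ for every compact $L\subseteq V$. The open mapping theorem bounds an extension of $g$ on one compact set $K_m$ at a time, but the extension may change with $m$. The Hilbert space of Section 7 requires a single extension of $g$ bounded on all $K_m$ by constants that do not depend on $g\in B$.

**Lemma 4.** Let $B\subseteq\mathcal O(V)$ be locally bounded, and let $K_1\subseteq K_2\subseteq\cdots$ be compact sets with $K_m\subseteq\operatorname{int}K_{m+1}$ and $\bigcup K_m=\Omega$. There are constants $N_k$ such that every $g\in B$ has an extension $F\in\mathcal O(\Omega)$ with $\sup_{K_k}|F|\le N_k$ for all $k\ge1$. Consequently every sequence in $B$ has a subsequence converging in $\mathcal O(V)$.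

**Proof. Step 1: an extension for each $m$.** By Fact 1 and Lemma 2, $\pi:\mathcal O(\Omega)\to\mathcal O(V)$ is a continuous linear surjection of Fréchet spaces, hence open. So the image of $\{F:\sup_{K_m}|F|<1\}$ contains a neighborhood of $0$. This means that there are a compact $L_m\subseteq V$ and a $C_m$ such that each $g\in\mathcal O(V)$ with $\sup_{L_m}|g|\le1$ has an extension $F\in\mathcal O(\Omega)$ with $\sup_{K_m}|F|\le C_m$. Put $M_m=C_m(1+\sup_{g\in B}\sup_{L_m}|g|)$. By scaling, each $g\in B$ has, for each $m$, an extension $F^{(m)}\in\mathcal O(\Omega)$ with $\sup_{K_m}|F^{(m)}|\le M_m$.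

**Step 2: finitely many corrections suffice for each $m$.** Two extensions of $g$ differ by an element of $I=\{F\in\mathcal O(\Omega):F|_V=0\}$. Let
$$S_m=\{G\in I:\sup_{K_m}|G|\le M_m+M_{m+1}\}.$$
For $m\ge2$ we have $K_{m-1}\subseteq\operatorname{int}K_m$, so by Montel's theorem the restrictions of the elements of $S_m$ to $K_{m-1}$ form a totally bounded set in the sup norm. Hence there is a finite set $\mathcal G_m\subseteq S_m$, independent of $g$, such that each $G\in S_m$ is within $2^{-m}$ of some element of $\mathcal G_m$ on $K_{m-1}$. Put $\mathcal G_1=\{0\}$. The gain is that a finite set of functions in $\mathcal O(\Omega)$ is bounded on every compact set.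

**Step 3: glue.** Given $g\in B$, let $D_m=F^{(m+1)}-F^{(m)}$. It vanishes on $V$, and on $K_m\subseteq K_{m+1}$ it is bounded by $M_{m+1}+M_m$, so $D_m\in S_m$. Let $G_1=0$, and for $m\ge2$ choose $G_m\in\mathcal G_m$ with $\sup_{K_{m-1}}|D_m-G_m|\le2^{-m}$. Set
$$F=F^{(1)}+\sum_{m\ge1}(D_m-G_m).$$
Every compact subset of $\Omega$ lies in some $K_k$, and $K_k\subseteq K_{m-1}$ for $m\ge k+1$, so the series converges locally uniformly on $\Omega$. Also $F|_V=g$, since all $D_m,G_m$ vanish on $V$. Because $F^{(1)}+\sum_{m\le k}D_m=F^{(k+1)}$, for each $k\ge1$
$$F=F^{(k+1)}-\sum_{m\le k}G_m+\sum_{m\ge k+1}(D_m-G_m).$$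
On $K_k$ the first term is at most $M_{k+1}$, and the last sum is at most $\sum_{m\ge k+1}2^{-m}=2^{-k}$. Therefore
$$\sup_{K_k}|F|\le M_{k+1}+\sum_{m\le k}\max_{G\in\mathcal G_m}\sup_{K_k}|G|+2^{-k}=:N_k,$$
which does not depend on $g$.

**Step 4: compactness.** Given a sequence in $B$, the extensions just built are locally bounded on $\Omega$. By Montel's theorem a subsequence of them converges in $\mathcal O(\Omega)$; restricting to $V$ gives convergence in $\mathcal O(V)$. $\square$

## 6. Pseudoconvex domains inside a given neighborhood of $V$

**Lemma 5.** If $D\subseteq\Omega$ is open and contains the nonempty connected analytic set $V$, there is a pseudoconvex domain $G$ with $V\subseteq G\subseteq D$.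

**Proof.** If $V=\Omega$ take $G=\Omega$. Assume $V\ne\Omega$.

**Step 1: a plurisubharmonic function equal to $-\infty$ exactly on $V$.** By Fact 1, each $p\in\Omega\setminus V$ has a neighborhood on which some $f\in\mathcal O(\Omega)$ with $f|_V=0$ has no zero. By the Lindelöf property of $\Omega\setminus V$, countably many $f_j\in\mathcal O(\Omega)$ have common zero set exactly $V$. Multiply the $f_j$ by positive constants so small that $s=\sum|f_j|^2$ converges locally uniformly. Then $\log s$ is continuous into $[-\infty,\infty)$ and equals $-\infty$ exactly on $V$. It is the increasing limit of the plurisubharmonic functions $\log\sum_{j\le N}|f_j|^2$; the sub-mean value inequality on complex lines passes to the limit by monotone convergence, and $\log s$ is upper semicontinuous, so it is plurisubharmonic.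

**Step 2: make it positive off $D$.** Let $u\ge0$ be a continuous plurisubharmonic exhaustion function of $\Omega$ (add a constant to make it nonnegative). For $k\ge1$ the set $\{u\le k\}\setminus D$ is compact and disjoint from $V$, so $-\log s$ is continuous and finite on it. Let $A_k\ge0$ be the maximum of $0$ and of $-\log s$ on this set, with $A_k=0$ if it is empty. The function
$$\chi(t)=1+A_1+\sum_{k\ge1}A_{k+1}\max(0,t-k+1)\qquad(t\ge0)$$
is a locally finite sum, convex and nondecreasing. If $j\le t<j+1$ with an integer $j\ge0$, then $\chi(t)\ge1+A_{j+1}$: for $j=0$ by the constant term, and for $j\ge1$ because the term $k=j$ contains the factor $t-j+1\ge1$. Now let $\lambda\in\Omega\setminus D$ and let $j$ be the integer part of $u(\lambda)$. Then $\lambda\in\{u\le j+1\}\setminus D$, so $-\log s(\lambda)\le A_{j+1}<\chi(u(\lambda))$. Hence $\chi\circ u>-\log s$ on $\Omega\setminus D$.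

Put $\psi=\log s+\chi\circ u$. Since $\chi$ is convex and nondecreasing, $\chi\circ u$ is plurisubharmonic, so $\psi$ is plurisubharmonic and continuous into $[-\infty,\infty)$. It is positive off $D$ and $-\infty$ on $V$. Thus $G'=\{\psi<0\}$ is open and $V\subseteq G'\subseteq D$.

**Step 3: an exhaustion function of $G'$.** On $G'$ consider $-1/\psi$, with the value $0$ on $V$. The function $x\mapsto-1/x$ is convex and increasing on $(-\infty,0)$, so the functions $-1/\max(\psi,-N)$ are plurisubharmonic on $G'$. As $N\to\infty$ they decrease to $-1/\psi$, which is therefore plurisubharmonic; it is also continuous and $\ge0$. For $C>0$ the set $\{u-1/\psi\le C\}$ is a closed subset of $G'$ contained in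
$$\{u\le C,\ \psi\le-1/C\},$$
which is closed in the compact set $\{u\le C\}$ and contained in $G'$, hence a compact subset of $G'$. So $u-1/\psi$ is a continuous plurisubharmonic exhaustion function of $G'$. Let $G$ be the component of $G'$ that contains the connected set $V$. As $G$ is closed in $G'$, the restriction to $G$ of $u-1/\psi$ is an exhaustion function of $G$. Hence $G$ is pseudoconvex. $\square$

## 7. Proof of Theorem A

Fix $\lambda_0\in V$. For $\lambda\in V$ let
$$\rho(\lambda)=\sup\{|f(\lambda)|:f\in H^\infty(V),\ \|f\|_V\le1,\ f(\lambda_0)=0\}.$$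
For the crossing disks with $\lambda_0=0$ the Schwarz lemma and the function $z+w$ give $\rho(z,0)=|z|$ and $\rho(0,w)=|w|$. So $\rho$ is the substitute for $|z|$ in Lemma 1.

**Step 1: $\sup_L\rho<1$ for each nonempty compact $L\subseteq V$.** This makes Lemma 1 usable with constants uniform on compact sets. Choose admissible $f_j$ and points $\lambda_j\in L$ with $|f_j(\lambda_j)|\to\sup_L\rho$. The admissible functions form a locally bounded family, so by Lemma 4, after passing to a subsequence, $f_j\to f$ locally uniformly with $f\in\mathcal O(V)$, and $\lambda_j\to\lambda^*\in L$. Then $|f|\le1$, $f(\lambda_0)=0$ and $|f(\lambda^*)|=\sup_L\rho$. If this number were $1$, Lemma 3 would make $f$ constant of modulus $1$, contradicting $f(\lambda_0)=0$.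

Connectedness enters here: if $V$ were a two-point set, the function with values $0$ at $\lambda_0$ and $1$ at the other point would give $\rho=1$ there.

**Step 2: displacement and slack on $V$ are both measured by $1-|c|$.** Let $\|h\|_V\le1$ and $c=h(\lambda_0)$ with $|c|<1$. Then $f=(h-c)/(1-\bar ch)$ is holomorphic on $V$, since $|1-\bar ch|\ge1-|c|>0$. From $|1-\bar ch|^2-|h-c|^2=(1-|c|^2)(1-|h|^2)\ge0$ we get $\|f\|_V\le1$, and $f(\lambda_0)=0$. So $|f|\le\rho<1$ on $V$. Solving for $h$ gives $h=(c+f)/(1+\bar cf)$, and Lemma 1 with $r=\rho(\lambda)$ at each $\lambda\in V$ yields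
$$|h-c|\le(1-|c|)\,w,\quad w:=\frac{2\rho}{1-\rho};\qquad1-|h|\ge\tfrac12(1-|c|)(1-\rho)\qquad\text{on }V.\tag{3}$$
By Step 1, $w$ is bounded on compact subsets of $V$. Hence
$$B=\{g\in\mathcal O(V):g(\lambda_0)=0,\ |g|\le w\text{ on }V\}$$
is a locally bounded family, and (3) says that $h-c\in(1-|c|)B$.

**Step 3: a Hilbert space in which every $g\in B$ has an extension of norm at most $1$.** Fix a compact exhaustion $K_1\subseteq K_2\subseteq\cdots$ of $\Omega$ and constants $N_k\ge1$ as in Lemma 4 for this $B$, and let $K_0=\emptyset$. Let $\omega>0$ be the function on $\Omega$ that equals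
$$2^{-k}N_k^{-2}(1+\operatorname{vol}K_k)^{-1}\quad\text{on }K_k\setminus K_{k-1},\ k\ge1,$$
and let
$$H=\Big\{F\in\mathcal O(\Omega):\|F\|_H^2=\int_\Omega|F|^2\omega\,d\mathrm{vol}<\infty\Big\}.$$
Every compact subset of $\Omega$ lies in some $K_k$, where $\omega$ takes finitely many positive values, so $\omega$ is bounded below by a positive constant on it. The mean value property on small balls therefore gives, for each compact $L\subseteq\Omega$,
$$\sup_L|F|\le C_L\|F\|_H\qquad(F\in H).\tag{4}$$
It follows that a norm-Cauchy sequence $(F_j)$ in $H$ converges locally uniformly to some $F\in\mathcal O(\Omega)$, and by Fatou's lemma $\|F-F_j\|_H\le\liminf_k\|F_k-F_j\|_H$, so $F_j\to F$ in norm. Thus $H$ is a Hilbert space. By (4) point evaluations are continuous on $H$, and the unit ball of $H$ is locally bounded, so by the Cauchy estimates it is equicontinuous at each point of $\Omega$. Finally, if $g\in B$ and $F$ is the extension from Lemma 4, then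
$$\|F\|_H^2\le\sum_kN_k^2\operatorname{vol}(K_k)\,2^{-k}N_k^{-2}(1+\operatorname{vol}K_k)^{-1}\le\sum_k2^{-k}=1.$$

**Step 4: the minimal norm extension is linear.** Let $N=\{F\in H:F|_V=0\}$, a closed subspace because point evaluations are continuous. If $g\in\mathcal O(V)$ has an extension in $H$, it has exactly one extension in $N^\perp$: projecting any extension in $H$ to $N^\perp$ changes it by an element of $N$, so the projection is again an extension; and two extensions in $N^\perp$ differ by an element of $N\cap N^\perp=\{0\}$. Denote it by $E_0g$. The functions $g$ with an extension in $H$ form a linear space, and $E_0$ is linear on it, since linear combinations of extensions in $N^\perp$ are extensions in $N^\perp$. As a projection of any extension in $H$, $E_0g$ has the minimal norm among them. By Step 3,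
$$g\in tB,\ t>0\ \Longrightarrow\ \|E_0g\|_H\le t.\tag{5}$$
Let $X_0=\{g\in H^\infty(V):g(\lambda_0)=0\}$. If $g\in X_0$ and $\|g\|_V\le1$, then (3) with $h=g$, $c=0$ gives $g\in B$. So, after scaling, $E_0$ is defined on all of $X_0$. Define, for $h\in H^\infty(V)$,
$$Eh=h(\lambda_0)+E_0\big(h-h(\lambda_0)\big)\in\mathcal O(\Omega).$$
Then $E$ is linear, $E1=1$ and $(Eh)|_V=h$.

**Step 5: a neighborhood that does not depend on $h$.** For each $\lambda'\in V$ we have $1-\rho(\lambda')>0$, and equicontinuity of the unit ball of $H$ at $\lambda'$ provides an open $U_{\lambda'}\ni\lambda'$, $U_{\lambda'}\subseteq D_0$, with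
$$|F(\lambda)-F(\lambda')|\le\tfrac12(1-\rho(\lambda'))\|F\|_H\qquad(\lambda\in U_{\lambda'},\ F\in H).\tag{6}$$
Let $D=\bigcup_{\lambda'\in V}U_{\lambda'}$, and let $G$ be a pseudoconvex domain with $V\subseteq G\subseteq D\subseteq D_0$, from Lemma 5. No $h$ was used in choosing $G$.

**Step 6: the norm on $G$.** Let $\|h\|_V\le1$ and $c=h(\lambda_0)$. If $|c|=1$, then $h$ is constant by Lemma 3 and $Eh=c$. If $|c|<1$, put $g=h-c\in(1-|c|)B$, so $\|E_0g\|_H\le1-|c|$ by (5). For $\lambda\in G$ pick $\lambda'\in V$ with $\lambda\in U_{\lambda'}$. Since $c+E_0g(\lambda')=h(\lambda')$, (3), (6) and (5) give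
$$|Eh(\lambda)|\le|h(\lambda')|+|E_0g(\lambda)-E_0g(\lambda')|\le1-\tfrac12(1-|c|)(1-\rho(\lambda'))+\tfrac12(1-\rho(\lambda'))(1-|c|)=1.$$
By homogeneity $\|Eh\|_G\le\|h\|_V$ for all $h\in H^\infty(V)$, and the reverse inequality holds because $Eh$ extends $h$. Restricting $Eh$ to $G$ gives the required linear map. $\blacksquare$

## 8. Convex targets, bounded pointwise limits, and disconnected sets

We prove Theorem B. In part 1, $G$ and $E$ are the domain and the operator constructed in Section 7.

**Part 1(a), the closed convex hull.** The idea is that a functional of norm one that fixes $1$ respects half-planes. Fix $\lambda\in G$. The functional $\ell(h)=Eh(\lambda)$ on $H^\infty(V)$ satisfies $\|\ell\|\le1$ and $\ell(1)=1$. We claim that if $\varphi\in H^\infty(V)$ and $\operatorname{Re}\varphi\le s$ on $V$, then $\operatorname{Re}\ell(\varphi)\le s$. Choose $M>0$ with $s-M\le\operatorname{Re}\varphi\le s$ and $|\operatorname{Im}\varphi|\le M$ on $V$. For $R\ge M$ the real part of $\varphi-(s-R)$ lies between $R-M\ge0$ and $R$, so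
$$\|\varphi-(s-R)\|_V\le\sqrt{R^2+M^2}\le R+\frac{M^2}{2R}.$$
Hence $\operatorname{Re}\ell(\varphi)-(s-R)\le R+M^2/(2R)$, that is, $\operatorname{Re}\ell(\varphi)\le s+M^2/(2R)$. Let $R\to\infty$.

Now let $h\in H^\infty(V)^k$. The closed convex hull of $h(V)$ is compact. If $Eh(\lambda)$ were not in it, separation would give $a\in\mathbb C^k$ such that $\varphi=\sum a_jh_j$ satisfies $\operatorname{Re}\ell(\varphi)=\operatorname{Re}\sum a_jEh_j(\lambda)>\sup_V\operatorname{Re}\varphi$, contradicting the claim with $s=\sup_V\operatorname{Re}\varphi$.

**Part 1(a), open convex targets.** Let $h(V)\subseteq Q$ with $Q$ open and convex. By what was just shown, $Eh(G)\subseteq\overline Q$. Suppose $Eh(\lambda)\in\partial Q$ for some $\lambda\in G$. A supporting hyperplane gives $a\in\mathbb C^k$ and $s\in\mathbb R$ with $\operatorname{Re}\sum a_jz_j<s$ on the open set $Q$ and $\operatorname{Re}\sum a_jEh_j(\lambda)=s$. Then $\operatorname{Re}\sum a_jEh_j\le s$ on the domain $G$, with equality at $\lambda$. By the maximum principle this pluriharmonic function is identically $s$ on $G\supseteq V$; but on $V$ it equals $\operatorname{Re}\sum a_jh_j<s$.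 This contradiction shows $Eh(G)\subseteq Q$.

**Part 1(b).** We use weak compactness in $H$. By linearity, replacing $h_j$ by a small multiple of $h_j-h$, we may assume $h=0$ and $\|h_j\|_V\le\frac12$. Then $g_j=h_j-h_j(\lambda_0)$ satisfies $\|g_j\|_V\le1$ and $g_j(\lambda_0)=0$, so $g_j\in B$ and $\|E_0g_j\|_H\le1$ by (5); also $g_j\to0$ pointwise on $V$. Any weak limit in $H$ of a subsequence of $(E_0g_j)$ lies in $N^\perp$, and it vanishes on $V$ because point evaluations are weakly continuous and $E_0g_j=g_j\to0$ on $V$. So it lies in $N\cap N^\perp=\{0\}$. Since every subsequence of $(E_0g_j)$ has a weakly convergent further subsequence, $E_0g_j\to0$ weakly, thus pointwise on $\Omega$. The sequence is locally bounded by (4), so by Montel's theorem it tends to $0$ locally uniformly. Also $h_j(\lambda_0)\to0$, so $Eh_j\to0$ locally uniformly.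

**Part 1(c).** We check that the formula defines an element of $Z$. Fix $\lambda\in G$. The map $p\mapsto(E\langle h,p\rangle)(\lambda)$ is linear, because $\langle h,p\rangle$ is linear in $p$ and $E$ is linear, and it is bounded by $\|\langle h,p\rangle\|_V\le\sup_V\|h\|\,\|p\|$. So it is an element $\widetilde Eh(\lambda)$ of $Z=P^*$ of norm at most $\sup_V\|h\|$. It is weak-* holomorphic in $\lambda$ because each $E\langle h,p\rangle$ is holomorphic, and it is linear in $h$. For $\lambda\in V$ we have $(E\langle h,p\rangle)(\lambda)=\langle h(\lambda),p\rangle$, so $\widetilde Eh(\lambda)=h(\lambda)$; this also gives $\sup_G\|\widetilde Eh\|\ge\sup_V\|h\|$.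

**Part 2.** The implication (i)$\Rightarrow$(iii) is Theorem A with $D_0=\Omega$, and (iii)$\Rightarrow$(ii) is immediate. For (ii)$\Rightarrow$(i) we repeat the two-point argument. Suppose $V=V'\sqcup V''$ with $V',V''$ nonempty and open in $V$. Let $f=1$ on $V'$ and $f=0$ on $V''$. This function is locally constant on $V$, so $f\in H^\infty(V)$, and $\|f\|_V=1$. An extension $F$ to a domain $G$ with $\|F\|_G=1$ attains its maximum modulus in $G$, so it is constant, contradicting $F|_V=f$.

**Part 3.** We apply Theorem A to each component, inside disjoint open sets. By Fact 2 the components $V_k$ of $V$ are open in $V$. Hence each $V_k$ and each $T_k=V\setminus V_k=\bigcup_{j\ne k}V_j$ is closed in $V$, so closed in $\Omega$. Near each of its points $V_k$ coincides with $V$, so $V_k$ is a connected analytic set in $\Omega$. If there is only one component, Theorem A applies. Otherwise put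
$$D_k=\{z\in\Omega:\operatorname{dist}(z,V_k)<\operatorname{dist}(z,T_k)\}.$$
These sets are open, and $V_k\subseteq D_k$: a point of $V_k$ has distance $0$ from $V_k$ and positive distance from $T_k$, which is closed in $\Omega$ and does not contain it. They are pairwise disjoint: if $z\in D_j\cap D_k$ with $j\ne k$, then $V_j\subseteq T_k$ gives $\operatorname{dist}(z,V_k)<\operatorname{dist}(z,T_k)\le\operatorname{dist}(z,V_j)$, and symmetrically $\operatorname{dist}(z,V_j)<\operatorname{dist}(z,V_k)$, a contradiction. Apply Theorem A to $V_k$ with $D_0=D_k$ to get a pseudoconvex domain $G_k$, $V_k\subseteq G_k\subseteq D_k$, and an operator $E_k$. Put $G=\bigsqcup_kG_k$ and $Ef=E_k(f|_{V_k})$ on $G_k$. Then $E$ is linear, $(Ef)|_V=f$, and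
$$\|Ef\|_G=\sup_k\|E_k(f|_{V_k})\|_{G_k}=\sup_k\|f\|_{V_k}=\|f\|_V.\qquad\blacksquare$$
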